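# A tree that moves its kernel and has only one twin

## 1. A moving kernel seems to force infinitely many twins

The answer that one would first guess to today's question is *yes*. The question, put as a problem in the paper of Claude Laflamme, Maurice Pouzet and Norbert Sauer, "Invariant subsets of scattered trees. An application to the tree alternative property of Bonato and Tardif", arXiv:1508.01123 (2015), is this. Suppose that a tree can be embedded into itself in such a way that its heavily branching core goes to a proper part of that core. Must there be infinitely many different trees that embed in our tree and in which our tree embeds? It looks as if there must. The embedding leaves a heavily branching piece uncovered, this piece can be trimmed in very many ways, and each trimming gives another such tree. Let us fix the words, then test the guess.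

All graphs are simple and undirected. A tree is a connected graph with no cycle, and it may be infinite. A subtree of a tree is a connected subgraph; we often name it by its vertex set.

**Definition (embeddings and twins).** An embedding of a tree $T$ into a tree $T'$ is an injective map $f:V(T)\to V(T')$ such that $x,y$ are adjacent in $T$ if and only if $f(x),f(y)$ are adjacent in $T'$. An embedding of $T$ is an embedding of $T$ into itself. Two trees are equimorphic if each embeds in the other, and a twin of $T$ is a tree equimorphic to $T$. Twins are counted up to isomorphism, and $T$ is one of its own twins.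

**Definition (scattered, kernel).** Let $\mathrm T_2$ be the complete binary tree: a root, and two children for every vertex. A subdivision of $\mathrm T_2$ replaces each edge by a finite path of length at least $1$; the vertices that come from vertices of $\mathrm T_2$ are its nodes. A tree is scattered if it does not contain a subdivision of $\mathrm T_2$ as a subtree. For a non-scattered tree $T$, the non-scattered kernel $Ker(T)$ is the union of the vertex sets of all subtrees of $T$ that are subdivisions of $\mathrm T_2$.

For example, glue a ray by its first vertex to the root of $\mathrm T_2$. A subdivision of $\mathrm T_2$ cannot use a later vertex $v$ of the ray: each edge of a subdivision of $\mathrm T_2$ has branching on both sides (Lemma 2.1 below proves this), and each edge of the ray has a plain ray on one side. So the kernel is the vertex set of $\mathrm T_2$.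

We shall use the following elementary facts about an embedding $\varphi:T\to T'$ all the time. It maps paths to paths, so it preserves distances. It does not decrease degrees. Its image is a subtree. If $u$ is a neighbor of $v$ in $T$, then $\varphi$ maps the component of $T-v$ containing $u$ into the component of $T'-\varphi(v)$ containing $\varphi(u)$, because the image of the first component is connected, contains $\varphi(u)$ and avoids $\varphi(v)$. Finally, any injective map between trees that preserves adjacency is an embedding: if $x,y$ are distinct and non-adjacent, the path between them has length at least $2$, so its image is a path of length at least $2$, and an edge between $\varphi(x)$ and $\varphi(y)$ would close a cycle.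

Now test the guess.

*The tree $\mathrm T_2$.* Its kernel is everything. Map $\mathrm T_2$ onto the subtree below a child of the root: the kernel moves. For $m\ge1$, take a vertex $v$ at depth $m$ and keep the subtree below $v$ together with the path from $v$ up to the root. This is $\mathrm T_2$ with a tail of $m$ edges hanging from its root. It sits inside $\mathrm T_2$ and contains a copy of $\mathrm T_2$, so it is a twin. It has exactly $m-1$ vertices of degree $2$, so different $m\geq 1$ give non-isomorphic twins. The guess holds.

*The 3-regular tree.* Under an embedding, each vertex $\varphi(v)$ has all of its three neighbors in the image. So the image is the whole tree, the kernel cannot move, and the hypothesis fails. Nothing to test.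

*A comb.* Take a two-way infinite path on the vertices $\dots,-1,0,1,2,\dots$ and join to each $k\ge1$ the root of a copy $\Lambda_k$ of $\mathrm T_2$. The shift $k\mapsto k+1$, which takes $\Lambda_k$ to $\Lambda_{k+1}$, is an embedding that misses $\Lambda_1$, and $\Lambda_1$ lies in the kernel. So the kernel moves. Replace $\Lambda_1$ by a path with $m\ge1$ vertices that starts at its root and goes down. The result lies in the comb and contains the shifted comb, so it is a twin. It has exactly one leaf, and this leaf is at distance $m$ from the nearest vertex of degree $3$. So again there are infinitely many twins. Keep this example in mind; we shall come back to it.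

*Regular trees of infinite degree.* Let $\kappa$ be an infinite cardinal and let every vertex have degree $\kappa$. Every tree with at most $\kappa$ vertices embeds in this one: root it, send the root anywhere, and extend level by level, since each vertex has at most $\kappa$ children to place and $\kappa$ free neighbors to place them on. So each tree on at most $\kappa$ vertices that contains the $\kappa$-regular tree is a twin of it. Attaching one tail of $m$ edges, $m\ge 1$, gives one leaf and exactly $m-1$ vertices of degree $2$, hence infinitely many twins. Also the kernel is everything, and it moves: embed the tree with a one-edge tail, and restrict to the tree without the tail. So the guess survives for every $\kappa$, and size alone does not break it.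

Nevertheless the guess is false. Work in ZFC and write $\mathfrak c=2^{\aleph_0}$. There is a counterexample with $\mathfrak c$ vertices, and $\mathfrak c$ is the exact threshold. We shall prove three theorems.

**Theorem A.** There is a non-scattered tree $T$ with an embedding $f$ satisfying $f(Ker(T))\ne Ker(T)$, such that every tree equimorphic to $T$ is isomorphic to $T$.

**Theorem B.** If $T$ is non-scattered, $|V(T)|<\mathfrak c$, and some embedding $f$ has $f(Ker(T))\neq Ker(T)$, then $T$ has at least $\mathfrak c$ twins (exactly $\mathfrak c$ if $T$ is countable).

**Theorem C.** For every cardinal $\kappa\ge\mathfrak c$ and every integer $n\ge1$ there is a non-scattered tree of cardinality $\kappa$ with an embedding $f$ satisfying $f(Ker)\ne Ker$ and with exactly $n$ twins.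

The tree that we build for Theorem A has cardinality $\mathfrak c$. By B and C, for an infinite cardinal $\kappa$, the implication "if some embedding moves the kernel, then there are infinitely many twins" holds for all non-scattered trees of cardinality $\kappa$ if and only if $\kappa<\mathfrak c$. In particular it holds for countable trees, hence for locally finite ones, since a connected locally finite graph is countable.

## 2. The component that a kernel-moving embedding misses

The aim of this section is to turn the condition $f(Ker(T))\ne Ker(T)$ into something we can cut: a non-scattered component of $T\setminus f(T)$. In a subdivision $D$ of $\mathrm T_2$, "below" means farther from the root of $D$, and the children of a node are the next nodes below it.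

**Lemma 2.1.** If $D$ is a subdivision of $\mathrm T_2$ and $e$ is an edge of $D$, then both components of $D-e$ contain a subdivision of $\mathrm T_2$.

*Proof.* The edge $e$ lies on the path that replaces the edge from some node $q$ to a child $q'$ of $q$. The component of $D-e$ containing $q'$ contains the part of $D$ at and below $q'$, a subdivision of $\mathrm T_2$. The node $q'$ is equal to, or below, exactly one of the two children of the root. Let $s$ be the other child. The path from the root to $s$, and the part of $D$ at and below $s$, avoid $e$. So the component containing the root contains that part, again a subdivision of $\mathrm T_2$. $\square$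

**Lemma 2.2.** Let $T$ be a non-scattered tree.

(a) A vertex $x$ is in $Ker(T)$ if and only if it has two distinct neighbors $y,y'$ such that the components of $y$ and of $y'$ in $T\setminus\{x\}$ are both non-scattered.

(b) $Ker(T)$ induces a non-scattered subtree of $T$.

(c) Every embedding $f$ of $T$ satisfies $f(Ker(T))\subseteq Ker(T)$.

*Proof.* (a) Let $x$ lie in a subdivision $D$ of $\mathrm T_2$. All degrees in $D$ are at least $2$, so $x$ has two neighbors $y,y'$ in $D$. By Lemma 2.1 the component of $D-xy$ containing $y$ is non-scattered. It is connected and avoids $x$, so it lies in the component of $y$ in $T\setminus\{x\}$. The same holds for $y'$. Conversely, let $y,y'$ be as stated and let $D$ be a subdivision of $\mathrm T_2$ in the component of $y$. Let $P$ be the path from $x$ to $D$ that meets $D$ only in its last vertex $d$, and let $q$ be a node of $D$ equal to or below $d$. Following $P$ and then going down in $D$ from $d$ to $q$, we get a path from $x$ to $q$ that meets the part of $D$ at and below $q$ only in $q$. Do the same on the side of $y'$, with a node $q'$. The two paths, and the two parts of the subdivisions at and below $q$ and $q'$, form a subdivision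 of $\mathrm T_2$ with root $x$, the children of the root being $q$ and $q'$. So $x\in Ker(T)$.

(b) Let $x,y\in Ker(T)$ and let $z$ be a vertex strictly between them on the path from $x$ to $y$. By (a), $x$ has a neighbor $u$, not on that path, whose component in $T\setminus\{x\}$ is non-scattered. This component avoids $z$, and it is joined through $x$ to the neighbor of $z$ on the side of $x$. So the component of that neighbor in $T\setminus\{z\}$ is non-scattered. The same holds on the side of $y$, and $z\in Ker(T)$ by (a). Hence $Ker(T)$ is connected. It contains a subdivision of $\mathrm T_2$.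

(c) If $D$ is a subdivision of $\mathrm T_2$ in $T$, so is $f(D)$. $\square$

**Lemma 2.3.** Let $T$ be non-scattered, $K=Ker(T)$, and $f$ an embedding of $T$. Then $f(K)\ne K$ if and only if some component of $T\setminus f(T)$ is non-scattered.

*Proof.* If a component of $T\setminus f(T)$ contains a subdivision of $\mathrm T_2$, then its vertices lie in $K$ but not in $f(T)$, so not in $f(K)$.

Conversely let $f(K)\ne K$. By Lemma 2.2(c), $f(K)\subsetneq K$. Since $K$ is connected and $f(K)$ is non-empty, there is $x\in K\setminus f(K)$ adjacent to some $v\in f(K)$. Let $S$ be the component of $T-v$ containing $x$. A path from $v$ into $S$ starts with $x$. As $f(K)$ is connected, contains $v$ and does not contain $x$, we get $S\cap f(K)=\emptyset$.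

Next, $S$ is non-scattered: as $x\in K$, Lemma 2.2(a) gives a neighbor $y\neq v$ of $x$ whose component in $T-x$ is non-scattered. That component avoids $v$ and is joined to $x$, so it lies in $S$. Let $D\subseteq S$ be a subdivision of $\mathrm T_2$.

Then $D\not\subseteq f(T)$. Otherwise $f^{-1}(D)$ would be a subdivision of $\mathrm T_2$ in $T$, hence contained in $K$, and $D\subseteq f(K)\cap S=\emptyset$.

The intersection of the two subtrees $D$ and $f(T)$ is empty or a subtree. If it is empty, then $D$ lies in one component of $T\setminus f(T)$, and we are done. If not, there is an edge $e=uu'$ of $D$ with $u\in f(T)$ and $u'\notin f(T)$. Since $D\cap f(T)$ is connected and contains $u$ but not $u'$, it does not meet the component of $D-e$ that contains $u'$. By Lemma 2.1 this component is non-scattered. It is connected and disjoint from $f(T)$, so it lies in one component of $T\setminus f(T)$. $\square$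

## 3. Below the continuum, trimming gives $\mathfrak c$ twins

Now we carry out the sensible first approach. It works for trees with fewer than $\mathfrak c$ vertices.

*Proof of Theorem B.*

**Step 1: each trimming is a twin.** By Lemma 2.3 there is a non-scattered component $C$ of $T\setminus f(T)$. Exactly one edge $wz$ joins a vertex $w\in f(T)$ to a vertex $z\in C$: there is one because $T$ is connected, and a second one would close a cycle, since $f(T)$ and $C$ are connected. For each subtree $W$ of $C$ containing $z$, let $T_W$ be the subtree of $T$ induced on $f(V(T))\cup V(W)$. It contains $f(T)$ and is contained in $T$, so $T_W$ is a twin of $T$.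

**Step 2: there are at least $\mathfrak c$ rooted isomorphism types of pairs $(W,z)$.** Let $D\subseteq C$ be a subdivision of $\mathrm T_2$, and let $P$ be the path from $z$ to $D$ that meets $D$ only in its last vertex $d$. Choose a node $q_0$ of $D$ equal to or below $d$, and let $q_{i+1}$ be a child of $q_i$ for each $i\geq 0$. The path $P$, followed by the descending path in $D$ from $d$ through $q_0,q_1,q_2,\dots$, is a ray $\rho$ starting at $z$. Let $\ell_i$ be the neighbor of $q_i$ in $D$ in the direction of its other child. It is not on the descending path, and it is not on $P$, because $P$ meets $D$ only in $d$ and $\ell_i$ is strictly below $d$. So $\ell_i\notin\rho$. For $A\subseteq\mathbb N$ let $W_A=\rho\cup\{\ell_i:i\in A\}$. The only ray of $W_A$ from $z$ is $\rho$, so a rooted isomorphism $W_A\to W_{A'}$ fixes each vertex of $\rho$. The vertex $q_i$ has a neighbor outside $\rho$ in $W_A$ if and only if $i\in A$. Hence $A=A'$.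

**Step 3: few of the $T_W$ can be isomorphic to one another.** For a tree $R$ let $\mathcal B(R)$ be the set of rooted isomorphism types of the pairs $(R_{u\to u'},u')$, where $uu'$ is an edge of $R$ and $R_{u\to u'}$ is the component of $R-uu'$ containing $u'$. This set depends only on the isomorphism type of $R$. As $T$ is infinite, $|\mathcal B(T_W)|\le|V(T)|$. Removing the edge $wz$ from $T_W$ leaves the component $W$, so the type of $(W,z)$ is in $\mathcal B(T_W)$. If the trees $T_{W_A}$, $A\subseteq\mathbb N$, fall into $N$ isomorphism classes, then all $\mathfrak c$ types from Step 2 lie in a union of $N$ sets of size at most $|V(T)|$, so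
$$\mathfrak c\le N\cdot|V(T)|. \tag{3.1}$$
As $V(T)$ is infinite and $|V(T)|<\mathfrak c$, this gives $N\ge\mathfrak c$. If $T$ is countable then so are its twins, and there are at most $\mathfrak c$ countable trees up to isomorphism. $\blacksquare$

## 4. What a tree with continuum many vertices could absorb

Inequality (3.1) is the exact point at which this approach stops. When $|V(T)|\ge\mathfrak c$ it is satisfied by $N=1$. A single tree may have all $\mathfrak c$ trimmings among its branches already, and then trimming once more may change nothing. So let us see what a tree must do to absorb every trimming.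

Return to the comb. It has a skeleton, the two-way infinite path, and a function $k\mapsto\lambda(k)$ that says what hangs at $k$: nothing for $k\le0$, and $\mathrm T_2$ for $k\ge1$. The shift turns $\lambda$ into the function $k\mapsto\lambda(k+1)$, which differs from $\lambda$ only at $k=0$: one copy of $\mathrm T_2$ has been added. The comb failed because no automorphism of its skeleton undoes the change "replace $\Lambda_1$ by a smaller $W$". So we want a skeleton with a group $G$ of positions and a function $\lambda$ on $G$, and an additional direction of translation for each change that we need to undo. Write $L_g(y)=gy$. Suppose that every embedding acts on the skeleton, bijectively, by some $L_h$. A twin can be placed between $\varphi(T)$ and $T$. If $\mu$ is the function that describes the twin, we expect the sandwich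
$$\lambda(g)\le\mu(hg)\le\lambda(hg)\qquad(g\in G), \tag{4.1}$$
where $\le$ is embeddability of the hanging rooted trees. We would like to conclude that $\mu$ is a translate of $\lambda$. This works if three things hold.

1. For every $h$, the functions $\lambda\circ L_h$ and $\lambda$ differ at only finitely many points.
2. Each function that differs from $\lambda$ at only finitely many points is a translate $\lambda\circ L_g$.
3. The relation $\le$ on hanging trees is antisymmetric up to isomorphism.

Indeed 1 and 3 and (4.1) make $\mu$ a finite modification of $\lambda$, and 2 makes it a translate.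

None of this is automatic. Requirement 3 fails for rooted trees in general: let $W$ be a root with $\aleph_0$ pendant paths of length $2$, and let $W'$ be $W$ with one more leaf at the root. Then $W$ embeds in $W'$; and $W'$ embeds in $W$, by shifting the long paths to free one of them and sending the leaf to its middle vertex. But $W\not\cong W'$ as rooted trees. Constant functions satisfy 1 but not 2. And no countable group can satisfy 2 if $\lambda$ may be changed to $\mathfrak c$ different values: changes at a single point already give $\mathfrak c$ functions, and there are only $|G|$ translates.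

We deal with 3 first. A rooted embedding sends root to root, and $W\le W'$ denotes rooted embeddability.

**Lemma 4.1.** If $W$ is a locally finite rooted tree, then every rooted embedding of $W$ into itself is bijective. Hence for locally finite rooted trees, $W\le W'\le W$ implies $W\cong W'$ as rooted trees.

*Proof.* A rooted self-embedding maps each sphere around the root injectively into itself, and the spheres are finite. So it is bijective. If $W\to W'\to W$ are rooted embeddings, the composition is bijective, so the second map is surjective. It is therefore an isomorphism. $\square$

**Definition (the poset $Q$).** $Q$ consists of a symbol $0$ (the "empty tree") and all isomorphism types of non-empty rooted trees in which every vertex has at most two children. It is ordered by $\le$, with $0$ least.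

By Lemma 4.1, $Q$ is a partial order. Its greatest element is $\mathrm T_2$ rooted at its root. Let $\bullet\in Q$ be the one-vertex tree; so $0<\bullet<\mathrm T_2$. A connected subgraph of a member of $Q$ that contains the root is again a member of $Q$. Members of $Q$ are countable, so $|Q|\le\mathfrak c$. The following trees are in $Q$ and show $|Q|=\mathfrak c$; they will also serve as labels for the edges of the skeleton.

**Definition (coding trees).** For $A\subseteq\mathbb N=\{0,1,\dots\}$ let $E_A$ be a ray $r_0r_1r_2\dots$ with root $r_0$, together with one leaf attached to $r_{2i+1}$ for each $i\in A$ and one leaf attached to $r_{2i+2}$ for each $i\notin A$.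

For example, $E_\emptyset$ has leaves exactly at $r_2,r_4,r_6,\dots$, and $E_{\mathbb N}$ has leaves exactly at $r_1,r_3,r_5,\dots$.

**Lemma 4.2.** If $E_A\le E_B$ then $A=B$.

*Proof.* Each of these trees has exactly one ray starting at its root, so a rooted embedding sends $r_j$ to $r_j$ for all $j$. A leaf at $r_j$ then goes to a neighbor of $r_j$ other than $r_{j\pm1}$, that is, to a leaf at $r_j$. Reading this at $r_{2i+1}$ gives $A\subseteq B$; reading it at $r_{2i+2}$ gives $\mathbb N\setminus A\subseteq\mathbb N\setminus B$. $\square$

## 5. A function on a free group whose translates are its finite modifications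

This section produces a group $F$ and a function $\lambda:F\to Q$ with properties 1 and 2. For a set $Y$, let $\mathrm{Fin}(Y,Q)$ be the set of finite partial functions from $Y$ to $Q$. For $\mu:Y\to Q$ and $p\in\mathrm{Fin}(Y,Q)$ let $\mu[p]$ be the function that equals $p$ on $\mathrm{dom}\,p$ and $\mu$ elsewhere. We want one free generator $x_p$ for each finite modification $p$, and we want
$$\lambda(x_py)=\lambda[p](y)\qquad\text{for all }y\in F. \tag{5.1}$$

Two difficulties appear. First, there is a circle: the modifications $p$ live on $F$, and $F$ is generated by the $x_p$. Second, the equations may clash. Suppose that $p(x_p^{-1})=\mathrm T_2$ were possible. Then (5.1) with $y=x_p^{-1}$ demands $\lambda(1)=\mathrm T_2$. If also $q(x_q^{-1})=\bullet$ for some $q$, then $\lambda(1)=\bullet$ is demanded as well. One device removes both difficulties: build the group in layers, so that $x_p$ is newer than all elements of $\mathrm{dom}\,p$.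

**Construction of $F$.** Put $X_0=\emptyset$, $F_0=\{1\}$, and inductively
$$X_{n+1}=\{x_p:p\in\mathrm{Fin}(F_n,Q)\}\supseteq X_n,$$
where $F_n$ is the free group on $X_n$ and $x_p\ne x_q$ for $p\ne q$. (The inclusion holds because $F_{n-1}\subseteq F_n$.) Let $X=\bigcup_nX_n$ and $F=\bigcup_nF_n$; then $F$ is the free group on $X$. A finite partial function on $F$ has its domain in some $F_n$, so $X=\{x_p:p\in\mathrm{Fin}(F,Q)\}$. Since $|Q|=\mathfrak c$, we have $|X_n|=|F_n|=\mathfrak c$ for all $n\ge1$, and $|X|=|F|=\mathfrak c$.

**Lemma 5.1.** The letter $x_p$ occurs in the reduced word of no element of $\mathrm{dom}\,p$.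

*Proof.* Let $n$ be least with $\mathrm{dom}\,p\subseteq F_n$. Elements of $\mathrm{dom}\,p$ are words in letters from $X_n$. If $n=0$, then $X_0=\emptyset$. If $n\ge1$, then $x_p\in X_n$ would mean $p\in\mathrm{Fin}(F_{n-1},Q)$, so $\mathrm{dom}\,p\subseteq F_{n-1}$, against the choice of $n$. So $x_p\notin X_n$. $\square$

**Construction of $\lambda$.** Define $\lambda:F\to Q$ by recursion on the length of reduced words. Put $\lambda(1)=0$. If $x_py$ is reduced, put $\lambda(x_py)=p(y)$ when $y\in\mathrm{dom}\,p$ and $\lambda(x_py)=\lambda(y)$ otherwise. If $x_p^{-1}y$ is reduced, put $\lambda(x_p^{-1}y)=\lambda(y)$.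

Let us compute a little. Let $p=\{(1,\mathrm T_2)\}$ and $x=x_p$. Then $\lambda(x)=p(1)=\mathrm T_2$. Since $x\notin\mathrm{dom}\,p=\{1\}$, $\lambda(x^2)=\lambda(x)=\mathrm T_2$, and so on: $\lambda(x^k)=\mathrm T_2$ for $k\ge1$. Also $\lambda(x^{-k})=\lambda(1)=0$ for $k\ge0$. So along the powers of $x$ we see exactly the function of the comb. For the empty modification, $\lambda(x_\emptyset^k)=0$ for all $k\in\mathbb Z$.

**Lemma 5.2.** (a) $\lambda\circ L_{x_p}=\lambda[p]$ for all $p\in\mathrm{Fin}(F,Q)$.

(b) For every $g\in F$, $\lambda\circ L_g$ and $\lambda$ differ at only finitely many points. Hence $\{\lambda\circ L_g:g\in F\}$ is exactly the set $M$ of functions $F\to Q$ that differ from $\lambda$ at only finitely many points.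

*Proof.* (a) Let $y\in F$. If $x_py$ is reduced, then $\lambda(x_py)=\lambda[p](y)$ is the definition. Otherwise $y=x_p^{-1}z$ is reduced and $x_py=z$. The third rule gives $\lambda(y)=\lambda(z)$. By Lemma 5.1, $y\notin\mathrm{dom}\,p$. So $\lambda(x_py)=\lambda(z)=\lambda(y)=\lambda[p](y)$.

(b) Let $N$ be the set of all $g$ such that $\lambda\circ L_g$ and $\lambda$ differ at only finitely many points. We show that $N$ is a subgroup. Let $g,h\in N$, say $\lambda(gy)=\lambda(y)$ for $y\notin D$ and $\lambda(hy)=\lambda(y)$ for $y\notin D'$, with $D,D'$ finite. If $y\notin h^{-1}D\cup D'$, then $hy\notin D$, so $\lambda(ghy)=\lambda(hy)=\lambda(y)$. Hence $gh\in N$. If $y\notin gD$, put $z=g^{-1}y\notin D$; then $\lambda(g^{-1}y)=\lambda(z)=\lambda(gz)=\lambda(y)$. Hence $g^{-1}\in N$. Also $1\in N$. By (a) each generator $x_p$ is in $N$, because $\lambda[p]$ differs from $\lambda$ at most on $\mathrm{dom}\,p$. So $N=F$.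

Thus every $\lambda\circ L_g$ is in $M$. Conversely, an element of $M$ has the form $\lambda[p]$, with $p$ its restriction to the finite set where it differs from $\lambda$, and $\lambda[p]=\lambda\circ L_{x_p}$ by (a). $\square$

## 6. A skeleton on which embeddings act as left translations

We now hang $\lambda$ on a tree whose embeddings can do nothing but translate. The Cayley graph of $F$ with respect to $X$ has vertex set $F$ and edges $\{g,gx\}$ for $g\in F$, $x\in X$. As $X$ is a free basis, it is a tree, the edge of $(g,x)$ determines $(g,x)$, and left multiplications act on it. We make sure that an embedding can read the label and the direction of each edge, by planting two coding trees on it.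

**Construction of $T(\mu)$.** Fix pairwise distinct subsets $A_x,A'_x$ $(x\in X)$ of $\mathbb N$; this is possible since $|X|=\mathfrak c$. Write $E_x=E_{A_x}$ and $E'_x=E_{A'_x}$. For $\mu:F\to Q$ let $T(\mu)$ consist of the following.

- The vertices $g\in F$.
- For each $(g,x)\in F\times X$, a path $g - a_{g,x} - b_{g,x} - gx$ with new inner vertices, a copy of $E_x$ whose root is joined to $a_{g,x}$, and a copy of $E'_x$ whose root is joined to $b_{g,x}$.
- For each $g$ with $\mu(g)\ne0$, a copy $\Lambda_g$ of $\mu(g)$ whose root is joined to $g$.

(For $\mu(g)=0$ read $\Lambda_g$ as empty.) Since the Cayley graph is a tree, $T(\mu)$ is a tree. It has cardinality $\mathfrak c$. Let $B$ be the part not in any $\Lambda_g$. It is a subtree that does not depend on $\mu$. Each $g\in F$ has infinite degree. Every other vertex has degree at most $3$: the $a_{g,x}$ and $b_{g,x}$ have degree $3$, and in a coding tree or in $\Lambda_g$ each vertex has at most two children and one further neighbor. Two elements of $F$ have distance in $T(\mu)$ equal to $3$ times their distance in the Cayley graph.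

**Lemma 6.1.** Let $\varphi:T(\mu)\to T(\nu)$ be an embedding. Then there is $h\in F$ with $\varphi|_F=L_h$. Moreover $\varphi(B)=B$, and $\mu(g)\le\nu(hg)$ for all $g$, with $\varphi(\Lambda_g)\subseteq\Lambda_{hg}$ if $\mu(g)\ne0$. Conversely, if $\mu\le\nu\circ L_h$ pointwise, then such an embedding exists, and if $\mu=\nu\circ L_h$ then $T(\mu)\cong T(\nu)$.

*Proof.*

**Step 1: $\varphi$ maps edges of the Cayley graph to edges.** Degrees do not decrease, so $\varphi(F)\subseteq F$. Let $g\in F$ and $x\in X$. The elements $\varphi(g),\varphi(gx)$ of $F$ have distance $3$, so $\varphi(gx)=\varphi(g)y^{\varepsilon}$ with $y\in X$ and $\varepsilon=\pm1$. The path from $g$ to $gx$ is mapped to the path from $\varphi(g)$ to $\varphi(gx)$.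

**Step 2: directions are kept.** Suppose $\varepsilon=-1$. Then $\varphi(g)=\varphi(gx)y$, so the path from $\varphi(gx)$ to $\varphi(g)$ is $\varphi(gx) - a_{\varphi(gx),y} - b_{\varphi(gx),y} - \varphi(g)$. Read from the other end, this gives $\varphi(a_{g,x})=b_{\varphi(gx),y}$. The two path neighbors of $a_{g,x}$ go to the two path neighbors of $b_{\varphi(gx),y}$. So the third neighbor of $a_{g,x}$, the root of the copy of $E_x$, goes to the third neighbor of $b_{\varphi(gx),y}$, the root of a copy of $E'_y$. The copy of $E_x$ is a component of $T(\mu)-a_{g,x}$, and it is mapped into the corresponding component of $T(\nu)-b_{\varphi(gx),y}$, which is the copy of $E'_y$. So $E_x\le E'_y$. By Lemma 4.2, $A_x=A'_y$, a contradiction.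

**Step 3: labels are kept, and $\varphi|_F=L_h$.** So $\varepsilon=1$ and $\varphi(a_{g,x})=a_{\varphi(g),y}$. In the same way $E_x\le E_y$, so $A_x=A_y$ and $y=x$. Thus $\varphi(gx)=\varphi(g)x$ for all $g\in F$, $x\in X$. With $gx^{-1}$ in place of $g$ we also get $\varphi(gx^{-1})=\varphi(g)x^{-1}$. By induction on word length, $\varphi(g)=hg$ with $h=\varphi(1)$.

**Step 4: $\varphi(B)=B$.** We have $\varphi(a_{g,x})=a_{hg,x}$ and $\varphi(b_{g,x})=b_{hg,x}$. The copies of $E_x$ and $E'_x$ at these vertices are mapped, root to root, into the copies of the same trees at $a_{hg,x}$ and $b_{hg,x}$, hence onto them by Lemma 4.1. As $g\mapsto hg$ is a bijection of $F$, $\varphi(B)=B$.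

**Step 5: the hanging trees.** The neighbors of $g$ in $B$ are the $a_{g,x}$ and the $b_{gx^{-1},x}$, $x\in X$. They are mapped onto the $a_{hg,x}$ and the $b_{hgx^{-1},x}$, which are all neighbors of $hg$ in $B$. If $\mu(g)\ne0$, the root of $\Lambda_g$ is one more neighbor of $g$, so by injectivity it goes to a neighbor of $hg$ outside $B$. The only candidate is the root of $\Lambda_{hg}$, which therefore exists. The component $\Lambda_g$ of $T(\mu)-g$ is mapped into the component $\Lambda_{hg}$ of $T(\nu)-hg$ by a rooted embedding, so $\mu(g)\le\nu(hg)$. If $\mu(g)=0$ the inequality is trivial.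

**Step 6: the converse.** The map $L_h$ extends to an automorphism of $B$ by $a_{g,x}\mapsto a_{hg,x}$, $b_{g,x}\mapsto b_{hg,x}$, and the identity between copies of the same coding tree. If $\mu\le\nu\circ L_h$, add rooted embeddings $\Lambda_g\to\Lambda_{hg}$. If $\mu=\nu\circ L_h$, add rooted isomorphisms; the result is then an isomorphism, since $\Lambda_g$ and $\Lambda_{hg}$ are non-empty for the same $g$. $\square$

## 7. The tree $T(\lambda)$ has one twin

*Proof of Theorem A.* Let $T=T(\lambda)$.

**Step 1: an embedding that moves the kernel.** Let $p=\{(1,\mathrm T_2)\}$. Since $\lambda(1)=0$ is least in $Q$, we have $\lambda\le\lambda[p]=\lambda\circ L_{x_p}$ by Lemma 5.2(a). Lemma 6.1 gives an embedding $f$ of $T$ with $f|_F=L_{x_p}$, $f(B)=B$, and $f(\Lambda_g)\subseteq\Lambda_{x_pg}$ whenever $\lambda(g)\ne0$. Only $\Lambda_1$ could be mapped into $\Lambda_{x_p}$, and $\Lambda_1$ is empty. So the image of $f$ is disjoint from $\Lambda_{x_p}$. But $\lambda(x_p)=p(1)=\mathrm T_2$, so $\Lambda_{x_p}$ is a copy of $\mathrm T_2$. Hence $T$ is non-scattered, $V(\Lambda_{x_p})\subseteq Ker(T)$, and $V(\Lambda_{x_p})\cap f(Ker(T))=\emptyset$. So $f(Ker(T))\ne Ker(T)$.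

**Step 2: a twin is some $T(\mu)$, with $\mu$ in a sandwich.** Let $R$ be a twin of $T$. Replacing $R$ by its image under an embedding into $T$, we may assume that $R$ is a subtree of $T$. An embedding $T\to R$, followed by the inclusion, is an embedding $\varphi$ of $T$ with
$$\varphi(T)\subseteq R\subseteq T.$$
Let $h$ be given by Lemma 6.1 for $\varphi$. Then $B=\varphi(B)\subseteq R$. If $R$ meets $\Lambda_g$ in a vertex $v$, then $R$, being connected and containing $g$, contains the path from $g$ to $v$, which enters $\Lambda_g$ through its root and stays there. So $R\cap\Lambda_g$ is empty or a subtree containing the root of $\Lambda_g$. Let $\mu(g)\in Q$ be its type ($0$ if empty). Then $R\cong T(\mu)$. Since $\varphi$ maps $\Lambda_g$, root to root, into $\Lambda_{hg}\cap R$, and $\Lambda_{hg}\cap R\subseteq\Lambda_{hg}$, we get (4.1):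
$$\lambda(g)\le\mu(hg)\le\lambda(hg)\qquad(g\in F).$$

**Step 3: the sandwich closes.** By Lemma 5.2(b), $\lambda(hg)=\lambda(g)$ for all but finitely many $g$. For these $g$ we have $\mu(hg)=\lambda(hg)$, because $Q$ is a partial order. As $g\mapsto hg$ is a bijection, $\mu$ and $\lambda$ differ at only finitely many points, so $\mu=\lambda[q]$ for some $q\in\mathrm{Fin}(F,Q)$. By Lemma 5.2(a), $\mu=\lambda\circ L_{x_q}$. By the last part of Lemma 6.1, $R\cong T(\mu)\cong T(\lambda)=T$. $\blacksquare$

So the answer to the problem is no. It is worth seeing how the trimming of Section 3 is absorbed here. Apply it to the embedding $f$ of Step 1. The copy $\Lambda_{x_p}$ of $\mathrm T_2$ is cut down to some $W\in Q$, and this is the modification $q=\{(x_p,W)\}$ of $\lambda$. The translation $L_{x_q}$ carries the trimmed tree isomorphically onto $T$.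

## 8. Exactly $n$ twins in each cardinality from $\mathfrak c$ on

For Theorem C we need to do two more things: have $n$ twins instead of one, and inflate the tree to cardinality $\kappa$. For the first, we let only a subgroup of the translations extend to the tree. We count the hanging one-vertex trees $\bullet$ modulo $n$, relative to $\lambda$, and we make this count visible in the codes. For the second, we add $\kappa$ leaves at some vertices where they cause no confusion. Fix $\kappa\ge\mathfrak c$ and $n\ge1$, and keep $Q,F,X,\lambda,M$.

**A homomorphism to $\mathbb Z/n$.** Let $t:Q\to\mathbb Z/n$ with $t(\bullet)=1$ and $t=0$ elsewhere. For $\mu\in M$ and $g\in F$ put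
$$\tau(\mu)=\sum_{y\in F}\bigl(t(\mu(y))-t(\lambda(y))\bigr),\qquad \chi(g)=\tau(\lambda\circ L_g).$$
The sum has finitely many non-zero terms, and $\lambda\circ L_g\in M$ by Lemma 5.2. If $\nu\in M$ and $h\in F$, then $\nu=\lambda\circ L_g$ for some $g$, so $\nu\circ L_h=\lambda\circ L_{gh}\in M$, and
$$\tau(\nu\circ L_h)=\sum_y\bigl(t(\nu(hy))-t(\lambda(hy))\bigr)+\sum_y\bigl(t(\lambda(hy))-t(\lambda(y))\bigr)=\tau(\nu)+\chi(h). \tag{8.1}$$
Both sums are finite, and the first equals $\tau(\nu)$ after substituting $y$ for $hy$. With $\nu=\lambda\circ L_g$ this reads $\chi(gh)=\chi(g)+\chi(h)$. So $\chi:F\to\mathbb Z/n$ is a homomorphism. Put $H=\ker\chi$.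

For example, $p=\{(1,\bullet)\}$ gives $\chi(x_p)=\tau(\lambda[p])=t(\bullet)-t(0)=1$, and $p=\{(1,\mathrm T_2)\}$ gives $\chi(x_p)=t(\mathrm T_2)-t(0)=0$.

**Construction of $T^*(\mu)$.** Fix pairwise distinct sets $A_{x,i},A'_{x,i}\subseteq\mathbb N$ $(x\in X,\ i\in\mathbb Z/n)$. Let $E^\kappa_A$ be $E_A$ with $\kappa$ leaves added at the root $r_0$. Define $T^*(\mu)$ as $T(\mu)$ in Section 6, except that for the pair $(g,x)$, with $i=\chi(g)$, one uses $E_{A_{x,i}}$ at $a_{g,x}$ and $E^\kappa_{A'_{x,i}}$ at $b_{g,x}$. Then $|T^*(\mu)|=\kappa$.

Lemma 4.2 remains valid, with the same proof, for rooted embeddings between any trees of the forms $E_A$, $E^\kappa_A$: each still has exactly one ray from its root, and the coding leaves sit only at $r_j$ with $j\ge1$, where nothing has been added.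

**Lemma 8.1.** Let $\varphi:T^*(\mu)\to T^*(\nu)$ be an embedding.

(a) $\varphi|_F=L_h$ with $h\in H$, and $\mu(g)\le\nu(hg)$ for all $g$, with $\varphi(\Lambda_g)\subseteq\Lambda_{hg}$.

(b) The image of $\varphi$ contains $F$, all $a_{g,x}$ and $b_{g,x}$, all coding trees at the $a_{g,x}$, and, for each coding tree at $b_{g,x}$, the root, the ray, the coding leaves and $\kappa$ of the leaves at the root.

(c) Conversely, if $h\in H$ and $\mu\le\nu\circ L_h$ (respectively $\mu=\nu\circ L_h$), then $T^*(\mu)$ embeds in (respectively is isomorphic to) $T^*(\nu)$, by a map that extends $L_h$.

(d) If $\varphi$ is an isomorphism, then $\mu=\nu\circ L_h$, with $h$ as in (a).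

*Proof.*

**Step 1: $F$ is still recognizable.** Infinite degree no longer singles out $F$. But $F$ is exactly the set of vertices with infinitely many neighbors of degree at least $3$. Each $g\in F$ has the neighbors $a_{g,x}$, of degree $3$. The root $r_0$ of a coding tree at some $b_{g,x}$ has at most two neighbors of degree at least $3$, namely $b_{g,x}$ and possibly $r_1$, its other neighbors being leaves. All other vertices outside $F$ have finite degree. Since $\varphi$ is injective and does not decrease degrees, $\varphi(F)\subseteq F$.

**Step 2: labels, directions and the values of $\chi$ are kept.** As in Lemma 6.1, $\varphi(gx)=\varphi(g)y^{\varepsilon}$ with $y\in X$, $\varepsilon=\pm1$, and the path from $g$ to $gx$ goes to the path from $\varphi(g)$ to $\varphi(gx)$. The coding tree at $a_{g,x}$ has code $A_{x,\chi(g)}$, and it is mapped, root to root, into the coding tree at $\varphi(a_{g,x})$. If $\varepsilon=-1$, then $\varphi(a_{g,x})=b_{\varphi(gx),y}$, whose coding tree has a code of the form $A'_{y,j}$. By the extended Lemma 4.2 this contradicts the distinctness of the codes. So $\varepsilon=1$, $\varphi(a_{g,x})=a_{\varphi(g),y}$, and $A_{x,\chi(g)}=A_{y,\chi(\varphi(g))}$.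 Hence $y=x$ and $\chi(\varphi(g))=\chi(g)$. As in Lemma 6.1, $\varphi|_F=L_h$ with $h=\varphi(1)$, and $\chi(h)=\chi(1)=0$.

**Step 3: what the image covers.** Now $\varphi(a_{g,x})=a_{hg,x}$ and $\varphi(b_{g,x})=b_{hg,x}$, and since $\chi(hg)=\chi(g)$, the coding trees at $a_{g,x}$ and $a_{hg,x}$ are copies of the same tree, as are those at $b_{g,x}$ and $b_{hg,x}$. By Lemma 4.1 the coding tree at $a_{g,x}$ goes onto that at $a_{hg,x}$. The coding tree at $b_{g,x}$ goes into that at $b_{hg,x}$ with $r_j\mapsto r_j$. So the ray is covered. The coding leaf at $r_j$, if there is one, goes to the coding leaf at $r_j$, so all coding leaves are covered. The $\kappa$ leaves at $r_0$ go to neighbors of $r_0$ other than $r_1$ and $b_{hg,x}$, that is, to leaves at $r_0$. As $g\mapsto hg$ is onto, (b) is proved.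

**Step 4: the hanging trees.** The neighbors of $g$ outside $\Lambda_g$, which are the $a_{g,x}$ and $b_{gx^{-1},x}$, are mapped onto those of $hg$ outside $\Lambda_{hg}$. So, as in Lemma 6.1, $\Lambda_g$ is mapped into $\Lambda_{hg}$ root to root, and $\mu(g)\le\nu(hg)$. This completes (a).

**Step 5: the converse and isomorphisms.** If $h\in H$, then $\chi(hg)=\chi(g)$ for all $g$, so $L_h$ preserves all codes and extends, as in Lemma 6.1, to an automorphism of the part outside the $\Lambda_g$. Adding rooted embeddings, or rooted isomorphisms, $\Lambda_g\to\Lambda_{hg}$ gives (c). If $\varphi$ is an isomorphism, then (a) applies to $\varphi^{-1}$, which restricts to $L_{h^{-1}}$ on $F$, and gives $\varphi^{-1}(\Lambda_{hg})\subseteq\Lambda_g$. So $\varphi(\Lambda_g)=\Lambda_{hg}$ for all $g$, and $\mu(g)=\nu(hg)$. $\square$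

*Proof of Theorem C.* Let $T^*=T^*(\lambda)$, a tree of cardinality $\kappa$.

**Step 1: an embedding that moves the kernel.** Let $p=\{(1,\mathrm T_2)\}$. We computed $\chi(x_p)=0$, so $x_p\in H$, and $\lambda\le\lambda[p]=\lambda\circ L_{x_p}$. Lemma 8.1(c) gives an embedding $f$ of $T^*$ with $f|_F=L_{x_p}$. By construction it maps the part outside the hanging trees to itself, and $\Lambda_g$ into $\Lambda_{x_pg}$. As $\Lambda_1$ is empty, the image misses $\Lambda_{x_p}$, which is a copy of $\mathrm T_2$. As in Section 7, $T^*$ is non-scattered and $f(Ker(T^*))\ne Ker(T^*)$.

**Step 2: every twin is some $T^*(\mu)$ with $\mu\in M$.** Let $R$ be a twin. As in Section 7 we may assume $\varphi(T^*)\subseteq R\subseteq T^*$ for an embedding $\varphi$ of $T^*$. By Lemma 8.1(b), $R$ contains everything outside the $\Lambda_g$, except possibly some leaves at the roots of the coding trees at the $b_{g,x}$, and it contains $\kappa$ leaves at each such root. So each of these coding trees keeps its isomorphism type. As in Section 7, $R\cap\Lambda_g$ is empty or a subtree containing the root of $\Lambda_g$. If $\mu(g)$ denotes its type, then $R\cong T^*(\mu)$. Lemma 8.1(a) and the inclusions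 give $\lambda(g)\le\mu(hg)\le\lambda(hg)$ for all $g$, and $\mu\in M$ follows from Lemma 5.2(b) and the antisymmetry of $Q$, as before.

**Step 3: for $\mu,\nu\in M$, $T^*(\mu)\cong T^*(\nu)$ if and only if $\tau(\mu)=\tau(\nu)$.** If the two trees are isomorphic, then $\mu=\nu\circ L_h$ with $h\in H$ by Lemma 8.1(d), so $\tau(\mu)=\tau(\nu)+\chi(h)=\tau(\nu)$ by (8.1). Conversely let $\tau(\mu)=\tau(\nu)$. By Lemma 5.2, $\mu=\lambda\circ L_g$ and $\nu=\lambda\circ L_{g'}$ for some $g,g'\in F$. Then $\chi(g)=\tau(\mu)=\tau(\nu)=\chi(g')$, so $h=g'^{-1}g\in H$, and $\nu\circ L_h=\lambda\circ L_{g'h}=\lambda\circ L_g=\mu$. By Lemma 8.1(c), $T^*(\mu)\cong T^*(\nu)$.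

**Step 4: every $T^*(\mu)$ with $\mu\in M$ is a twin of $T^*$.** We show that $T^*(\mu)$ embeds in $T^*(\mu')$ for all $\mu,\mu'\in M$; taking one of the two functions to be $\lambda$, in either role, proves the claim. Since $\lambda(x_\emptyset^{-k})=0$ for all $k\ge0$, $\lambda$ takes the value $0$ infinitely often, and so does $\mu$. Changing one value $0$ to $\bullet$ raises $\tau$ by $t(\bullet)-t(0)=1$. So changing suitably many, fewer than $n$, zeros of $\mu$ to $\bullet$ gives $\nu\in M$ with $\nu\ge\mu$ and $\tau(\nu)=\tau(\mu')$. By Lemma 8.1(c) with $h=1$, $T^*(\mu)$ embeds in $T^*(\nu)$, and by Step 3, $T^*(\nu)\cong T^*(\mu')$.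

**Step 5: the count.** By Steps 2 and 4, the twins of $T^*$ are, up to isomorphism, exactly the trees $T^*(\mu)$ with $\mu\in M$. By Step 3 their isomorphism types correspond to the values of $\tau$ on $M$. All $n$ values occur: change $0,1,\dots,n-1$ zeros of $\lambda$ to $\bullet$. So $T^*$ has exactly $n$ twins. $\blacksquare$
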